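# Illuminating unconditionally symmetric cap bodies with $2d$ directions

## 1. Four tips on a disc, six tips on a ball

Take the unit disc in the plane and attach a tip at $\sqrt2e_1$: form the convex hull of the disc and the point $\sqrt2 e_1$. Do the same at $-\sqrt2e_1$ and $\pm\sqrt2e_2$, and take the union of the four sets. The result is the square $|y_1|+|y_2|\le\sqrt2$. Indeed, this square is convex, contains the disc (since $|y_1|+|y_2|\le\sqrt2\,|y|$) and contains the tips, so it contains the union. Conversely, the midpoint $m=(e_1+e_2)/\sqrt2$ of the side from $\sqrt2e_1$ to $\sqrt2e_2$ lies on the circle. So the triangle with corners $0,\sqrt2e_1,\sqrt2e_2$ is cut by $[0,m]$ into two triangles, each contained in the hull of the disc and one tip. The other three quarters are treated in the same way.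

Now shine light on the square. A direction $v$ "illuminates" a boundary point $z$ if a particle leaving $z$ in direction $v$ enters the interior. From the corner $\sqrt2e_1$ this happens exactly when $-v_1>|v_2|$. The four corners give the conditions
$$-v_1>|v_2|,\qquad v_1>|v_2|,\qquad -v_2>|v_1|,\qquad v_2>|v_1|,$$
and no $v$ satisfies two of them. So at least four directions are needed. The four directions $\pm e_1,\pm e_2$ suffice: they light the corners, and a point inside a side, say with $y_1,y_2>0$ and $y_1+y_2=\sqrt2$, is lit by $-e_1$.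

Go up one dimension: the unit ball in $3$-space with tips at $\pm\sqrt2e_1,\pm\sqrt2e_2,\pm\sqrt2e_3$. Call the union $\mathbf K$ (that it is convex follows from Lemma 2 below). Put $g(y)=y_1+\sqrt{y_2^2+y_3^2}$, a convex function. By the Cauchy–Schwarz inequality $g\le\sqrt2$ on the ball, and $g\le\sqrt2$ at all six tips, so $\mathbf K$ lies in the cone $\{g\le\sqrt2\}$, whose interior is $\{g<\sqrt2\}$. A ray from $\sqrt2e_1$ in direction $-w$, $|w|=1$, can enter the interior of $\mathbf K$ only if $w_1>\sqrt{w_2^2+w_3^2}$, that is, $w_1>1/\sqrt2$. The same computation at the other tips shows that a direction illuminating two tips would need either $w_i>1/\sqrt2$ and $-w_i>1/\sqrt2$, or two coordinates of absolute value greater than $1/\sqrt2$. The latter contradicts $|w|=1$. So each direction illuminates at most one tip, and six directions are needed.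

Six suffice. Let $z$ be a boundary point, say $z=(1-t)\sqrt2e_1+tb$ with $|b|\le1$, $0\le t\le 1$. If $t<1$, move by $-(1-t)\sqrt2e_1$. You reach $(1-t)\mathbf o+tb$, which is interior because $\mathbf o$ is interior and $b\in\mathbf K$. If $t=1$, then $|z|=1$, some $z_k\ne0$, and moving in direction $-\operatorname{sgn}(z_k)e_k$ enters the open ball.

So this shape needs $4=2\cdot2$ directions in the plane and $6=2\cdot3$ in space. It is symmetric about all coordinate hyperplanes. Among all bodies of this kind, made of a ball with tips and having this symmetry, can one ever need more than $2d$ directions in dimension $d$?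

## 2. Cap bodies, illumination numbers, and the two theorems

Let $\mathbb E^d$ be Euclidean space with origin $\mathbf o$ and standard basis $e_1,\dots,e_d$, let $\mathbf B^d$ be the closed unit ball centered at $\mathbf o$, and write $[d]=\{1,\dots,d\}$.

**Definition (spiky ball, cap body).** For $\mathbf x\notin\mathbf B^d$ the set ${\rm conv}(\mathbf B^d\cup\{\mathbf x\})$ is a *spike* (or *cap*) of $\mathbf B^d$. A finite union
$${\rm Sp}_{\mathbf B^d}[\mathbf x_1,\dots,\mathbf x_n]=\bigcup_{i=1}^n{\rm conv}(\mathbf B^d\cup\{\mathbf x_i\})$$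
is a *spiky ball* with vertices $\mathbf x_1,\dots,\mathbf x_n$. A convex spiky ball is a *cap body*. A cap body is *$1$-unconditionally symmetric* if it is symmetric about each coordinate hyperplane.

The square of Section 1 is a cap body. The disc with tips at $2e_1$ and $2e_2$ is a spiky ball but not a cap body. The spike over $2e_1$ lies in the half-plane $\frac12y_1+\frac{\sqrt3}2y_2\le1$ (check the disc and the tip), and the midpoint $(1,1)$ of the tips does not, since $\frac{1+\sqrt3}2>1$. By symmetry $(1,1)$ is not in the other spike either.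

**Definition (illumination).** Let $\mathbf K$ be a convex body. A direction $\mathbf v\in\mathbb S^{d-1}$ *illuminates* a boundary point $\mathbf x$ if the open halfline $\{\mathbf x+\lambda\mathbf v:\lambda>0\}$ meets the interior of $\mathbf K$. A set of directions illuminates $\mathbf K$ if each boundary point is illuminated by at least one of them. $I(\mathbf K)$ is the smallest number of directions that illuminate $\mathbf K$.

The problem comes from Károly Bezdek, Ilya Ivanov, and Cameron Strachan, "Illuminating spiky balls and cap bodies", arXiv:2204.04561 (2022). Listed with it as known are: for $1$-unconditionally symmetric cap bodies, $I(\mathbf K)\le8$ when $d=4$, and $I(\mathbf K)\le4d$ when $d\ge5$. The question is to prove or disprove that $2d$ directions suffice for all $d\ge5$. The answer is yes, and more can be said.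

For a $1$-unconditionally symmetric cap body $\mathbf K$ let $V=V(\mathbf K)$ be the set of extreme points of $\mathbf K$ outside $\mathbf B^d$.

**Theorem 1.** For every $d\ge1$, every $1$-unconditionally symmetric cap body $\mathbf K\subset\mathbb E^d$ satisfies $I(\mathbf K)\le2d$.

**Theorem 2.** (i) For every $d\ge1$ there is a $1$-unconditionally symmetric cap body in $\mathbb E^d$ with $I(\mathbf K)=2d$.

(ii) Let $d\ge3$, and let $\mathbf K\subset\mathbb E^d$ be a $1$-unconditionally symmetric cap body. The following are equivalent: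

- (a) $I(\mathbf K)=2d$;
- (b) $V\supset\{\pm\sqrt2f_1,\dots,\pm\sqrt2f_d\}$ for some orthonormal basis $(f_k)$;
- (c) every $k\in[d]$ is *covered*, meaning that either $\sqrt2e_k\in V$, or $e_k+e_j\in V$ for some $j\ne k$.

In all other cases $I(\mathbf K)\le2d-1$.

For $d=2$, Levi's classical theorem says that $I=3$ for planar convex bodies other than parallelograms and $I=4$ for parallelograms.

To see "covered" in an example: in $\mathbb E^3$ the body of Section 1 has every index covered by $\sqrt2e_k\in V$. If instead $V=\{\pm e_1\pm e_2,\pm\sqrt2e_3\}$, which is the same body rotated by $45^\circ$ in the first two coordinates, then $1$ and $2$ are covered by $e_1+e_2$, and $3$ by $\sqrt2e_3$.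

## 3. Two vertices never see each other past the ball

Throughout, $\mathbf K={\rm Sp}_{\mathbf B^d}[\mathbf x_1,\dots,\mathbf x_n]$ is a $1$-unconditionally symmetric cap body. For $x\in V$ put
$$r_x=\sqrt{|x|^2-1}>0,\qquad \operatorname{supp}x=\{k:x_k\ne0\}.$$
The number $r_x$ is the length of a tangent segment from $x$ to the ball.

We recall some facts. Since $\mathbf B^d$ is convex, ${\rm conv}(\mathbf B^d\cup\{\mathbf x\})$ is the union of the segments $[\mathbf x,b]$, $b\in\mathbf B^d$. A point strictly inside such a segment is not extreme, so the extreme points of a spike lie in $\mathbf B^d\cup\{\mathbf x\}$. A compact convex set is the convex hull of its extreme points. If $p\in{\rm int}\,\mathbf K$, $q\in\mathbf K$ and $0<\lambda\le1$, then $\lambda p+(1-\lambda)q\in{\rm int}\,\mathbf K$.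

**Structure of $V$.** An extreme point of $\mathbf K$ that lies in the spike over $\mathbf x_i$ is extreme in that spike, hence lies in $\mathbf B^d\cup\{\mathbf x_i\}$. So $V\subset\{\mathbf x_1,\dots,\mathbf x_n\}$ is finite. Reflections in coordinate hyperplanes preserve $\mathbf K$ and $\mathbf B^d$, so $V$ is invariant under all sign changes of coordinates. Since $\mathbf K$ is the hull of its extreme points, $\mathbf K={\rm conv}(\mathbf B^d\cup V)$.

The next lemma turns convexity of the union into an inequality between vertices. It is the only way in which the cap body hypothesis will be used.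

**Lemma 1.** If $x\ne y$ are in $V$, then $[x,y]$ meets $\mathbf B^d$, and
$$\langle x,y\rangle\le1-r_xr_y.\tag{1}$$

*Proof.* Choose $z_i\in[x,y]\setminus\{x\}$ with $z_i\to x$. They lie in $\mathbf K$, so infinitely many lie in one spike ${\rm conv}(\mathbf B^d\cup\{\mathbf x_k\})$. The spike is closed, so it contains $x$. Since $x$ is extreme in $\mathbf K$, it is extreme in this spike, and $x\notin\mathbf B^d$, so $x=\mathbf x_k$. Hence some $z_i=(1-t)x+tb$ with $b\in\mathbf B^d$ and $t\in(0,1]$. Thus $b=x+(z_i-x)/t$ lies on the ray from $x$ through $y$. As $y\notin\mathbf B^d$, $b\ne y$. If $b$ were beyond $y$, then $y$ would be strictly inside $[x,b]\subset\mathbf K$, against extremality. So $b\in[x,y]$.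

Write $b=(1-t)x+ty$; here $t\in(0,1)$ because $x,y\notin\mathbf B^d$. In $|(1-t)x+ty|^2\le1$ insert $|x|^2=1+r_x^2$, $|y|^2=1+r_y^2$ and $1=(1-t)^2+t^2+2t(1-t)$. This gives
$$(1-t)^2r_x^2+t^2r_y^2+2t(1-t)\bigl(\langle x,y\rangle-1\bigr)\le0.$$
Since $(1-t)^2r_x^2+t^2r_y^2\ge2t(1-t)r_xr_y$, division by $2t(1-t)$ gives $r_xr_y+\langle x,y\rangle-1\le0$. $\square$

To produce examples we need a converse.

**Lemma 2.** Let $\mathbf x_1,\dots,\mathbf x_n\notin\mathbf B^d$. If every segment $[\mathbf x_i,\mathbf x_j]$ with $\mathbf x_i\neq \mathbf x_j$ meets $\mathbf B^d$, then ${\rm Sp}_{\mathbf B^d}[\mathbf x_1,\dots,\mathbf x_n]$ is convex.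

*Proof.* We show that each $z\in{\rm conv}(\mathbf B^d\cup\{\mathbf x_1,\dots,\mathbf x_n\})$ lies in one spike. Write $z$ as a convex combination of points of $\mathbf B^d$ and vertices. Suppose two different vertices $x,y$ have positive weights $\lambda,\mu$, and let $b\in[x,y]\cap\mathbf B^d$. Then $\lambda x+\mu y=(\lambda+\mu)m$ with $m\in[x,y]=[x,b]\cup[b,y]$. So this part can be rewritten with $b$ and only one of $x,y$. The number of vertices with positive weight drops by at least one. Iterate until at most one vertex is left. $\square$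

*Example (the cube-type body).* For $d\ge2$ let $\mathbf Q_d$ be the spiky ball with the $2^d$ vertices $\frac1{\sqrt{d-1}}(\pm1,\dots,\pm1)$. If two vertices differ in $m\ge1$ coordinates, their midpoint has squared norm $\frac{d-m}{d-1}\le1$. By Lemma 2, $\mathbf Q_d$ is a cap body, and it is $1$-unconditionally symmetric. For $s\in\{\pm1\}^d$ the functional $\langle\cdot,s\rangle$ equals $d/\sqrt{d-1}$ at $s/\sqrt{d-1}$, is at most $\sqrt d<d/\sqrt{d-1}$ on $\mathbf B^d$, and is at most $(d-2)/\sqrt{d-1}$ at the other vertices. So all vertices are extreme, and they form $V(\mathbf Q_d)$. Here $r_x^2=\frac d{d-1}-1=\frac1{d-1}$, so every coordinate of every vertex has absolute value exactly $r_x$. The body $\mathbf Q_2$ has vertices $\pm e_1\pm e_2$. By the computation of Section 1 rotated by $45^\circ$, it is the square $[-1,1]^2$.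

Symmetry and Lemma 1 together bound every nonzero coordinate from below, and $\mathbf Q_d$ shows equality.

**Lemma 3.** If $x\in V$ and $x_k\ne0$, then $|x_k|\ge r_x$.

*Proof.* The reflection $x'$ of $x$ in $e_k^\perp$ is in $V$, differs from $x$, and has $r_{x'}=r_x$. By (1), $1+r_x^2-2x_k^2=\langle x,x'\rangle\le1-r_x^2$. $\square$

## 4. Illumination becomes finitely many strict inequalities

The aim of this section is to replace "every boundary point" by the finite set $V$. It is convenient to write directions as $-w/|w|$.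

**Lemma 4.** Let $x\in V$ and $w\ne0$. The direction $-w/|w|$ illuminates $x$ if and only if
$$\langle w,x\rangle>r_x|w|.\tag{2}$$

*Proof.* Suppose (2) holds and put $t=\langle w,x\rangle/|w|^2>0$. Then $|x-tw|^2=|x|^2-\langle w,x\rangle^2/|w|^2<|x|^2-r_x^2=1$, so $x-tw\in{\rm int}\,\mathbf B^d\subset{\rm int}\,\mathbf K$.

Conversely, let $C=\{h:x+th\in\mathbf B^d\text{ for some }t\ge0\}\cup\{0\}$. Minimize $|x+th|$ over $t\ge0$. If $\langle x,h\rangle\ge0$ the minimum is $|x|>1$. If $\langle x,h\rangle<0$ the minimal square is $|x|^2-\langle x,h\rangle^2/|h|^2$, which is at most $1$ exactly when $\langle-x,h\rangle\ge r_x|h|$. Since $r_x>0$, we get $C=\{h:f(h)\ge0\}$ with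
$$f(h)=\langle-x,h\rangle-r_x|h|.$$
As $f$ is concave and positively homogeneous, $C$ is a convex cone. By Lemma 1, $y-x\in C$ for all $y\in V$, and $\mathbf B^d-x\subset C$ by definition. Since $\mathbf K={\rm conv}(\mathbf B^d\cup V)$, $\mathbf K\subset x+C$.

Let $x-tw\in{\rm int}\,\mathbf K$ for some $t>0$. Then $-tw$, hence $-w$, is interior to $C$, so $f\ge0$ near $-w$. If $f(-w)=0$, that is $\langle x,w\rangle=r_x|w|$, then for $\eta>0$
$$f(-w+\eta x)=r_x|w|-\eta|x|^2-r_x|w-\eta x|\le-\eta|x|^2+r_x\eta|x|<0,$$
because $r_x<|x|$. This is a contradiction. So $f(-w)>0$, which is (2). $\square$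

For $x=\sqrt2e_1$ we have $r_x=1$, and (2) with $|w|=1$ reads $w_1>1/\sqrt2$, as found by hand in Section 1.

**Lemma 5.** Let $W$ be a finite set of nonzero vectors such that

- (i) for every $y\ne0$ some $w\in W$ has $\langle w,y\rangle>0$;
- (ii) for every $x\in V$ some $w\in W$ has $\langle w,x\rangle>r_x|w|$.

Then the directions $-w/|w|$, $w\in W$, illuminate $\mathbf K$, so $I(\mathbf K)\le|W|$.

*Proof.* Let $z$ be a boundary point of $\mathbf K$, written as a convex combination of points of $V\cup\mathbf B^d$. If some $x\in V$ has weight $\lambda>0$, then $z=\lambda x+(1-\lambda)q$ with $q\in\mathbf K$. Take $w$ from (ii). By Lemma 4, $x-tw\in{\rm int}\,\mathbf K$ for some $t>0$, so $z-\lambda tw=\lambda(x-tw)+(1-\lambda)q\in{\rm int}\,\mathbf K$. Otherwise $z\in\mathbf B^d$, and $|z|=1$ because ${\rm int}\,\mathbf B^d\subset{\rm int}\,\mathbf K$. Take $w$ from (i) for $y=z$. Then $|z-tw|^2=1-2t\langle w,z\rangle+t^2|w|^2<1$ for small $t>0$, so $z-tw\in{\rm int}\,\mathbf K$. $\square$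

## 5. Coordinate directions slide along edges

The first attempt is forced by the opening example: take $W=\{\pm e_1,\dots,\pm e_d\}$. Condition (i) is clear. For (ii), the best inner product of a vertex $x$ with $W$ is $\max_k|x_k|$, and $r_x|w|=r_x$. Lemma 3 says $|x_k|\ge r_x$ for every $k$ in the support, while (2) demands a strict inequality. So this choice fails exactly for the vertices with
$$|x_k|=r_x\quad\text{for all }k\in\operatorname{supp}x.\tag{3}$$
Such vertices exist: all those of $\mathbf Q_d$. In $\mathbf Q_2=[-1,1]^2$ the failure is visible, since from the corner $(1,1)$ the direction $-e_1$ slides along the side.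

So tilt the directions slightly: replace $e_k$ by $e_k+\varepsilon a_k$ with $a_k\perp e_k$. At a vertex with (3), the gain in $\langle w,x\rangle$ is of order $\varepsilon$ and the growth of $|w|$ is only of order $\varepsilon^2$. The tilt therefore helps as soon as one of the first-order terms $\langle\operatorname{sgn}(x_k)a_k,x\rangle$, $k\in\operatorname{supp}x$, is positive. The tilts are fixed in advance, but must serve all sign patterns.

Not every tilt does. Try the symmetric one on $\mathbf Q_2$: $\pm(e_1+\varepsilon e_2)$, $\pm(e_2+\varepsilon e_1)$. At $x=(1,-1)$ the four inner products are $\pm(1-\varepsilon)$, and $|1-\varepsilon|>\sqrt{1+\varepsilon^2}$ is false for $\varepsilon>0$. For $\varepsilon<0$ the vertex $(1,1)$ fails in the same way. Now rotate instead: $\pm(e_1+\varepsilon e_2)$, $\pm(e_2-\varepsilon e_1)$ with small $\varepsilon>0$. The vertex $\pm(1,1)$ is served by $\pm(e_1+\varepsilon e_2)$, and $\pm(1,-1)$ by $\mp(e_2-\varepsilon e_1)$, each with inner product $1+\varepsilon>\sqrt{1+\varepsilon^2}$. What helped is antisymmetry: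 the gain $\langle\sigma_1a_1,x\rangle$ and the gain $\langle\sigma_2a_2,x\rangle$ are opposite numbers, so one of them is positive unless both vanish.

In dimension $3$ antisymmetry alone is not enough, because all gains can vanish. Take $a_1=(0,1,1)$, $a_2=(-1,0,1)$, $a_3=(-1,-1,0)$ and the vertex $x=\frac1{\sqrt2}(1,-1,1)$ of $\mathbf Q_3$. Then $\langle a_k,x\rangle=0$ for $k=1,2,3$. The best inner product is $\frac1{\sqrt2}=r_x$, but $r_x|e_k+\varepsilon a_k|=r_x\sqrt{1+2\varepsilon^2}$ is larger, so $x$ stays dark. The cure is to choose the entries so that no signed sum of them can cancel: powers of two.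

## 6. Antisymmetric tilts with powers of two

The next lemma records the first-order computation.

**Lemma 6.** Let $x\in V$, $k\in[d]$, $\sigma=\pm1$ with $\sigma x_k>0$, let $p\perp e_k$ be fixed, and let $w(\varepsilon)=\sigma e_k+\varepsilon p$. If either $|x_k|>r_x$, or $|x_k|=r_x$ and $\langle p,x\rangle>0$, then $\langle w(\varepsilon),x\rangle>r_x|w(\varepsilon)|$ for all sufficiently small $\varepsilon>0$.

*Proof.* $\langle w(\varepsilon),x\rangle=|x_k|+\varepsilon\langle p,x\rangle$, and $r_x|w(\varepsilon)|=r_x\sqrt{1+\varepsilon^2|p|^2}=r_x+O(\varepsilon^2)$. $\square$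

**Lemma 7.** Let $N\subset[d]$. Let $A$ be the antisymmetric matrix indexed by $N$ with $A_{kj}=2^j$ for $k<j$, and let $a_k=\sum_{j\in N}A_{kj}e_j$, so that $a_k\perp e_k$. Let $x\in\mathbb E^d$, $T=N\cap\operatorname{supp}x$, $|T|\ge2$, and $|x_k|=r>0$ for all $k\in T$. Then there is $k\in T$ with $\langle\sigma_ka_k,x\rangle\ge r$, where $\sigma_k=\operatorname{sgn}x_k$.

*Proof.* Since $x_j=r\sigma_j$ for $j\in T$ and $x_j=0$ for $j\in N\setminus T$, we have $\langle\sigma_ka_k,x\rangle=rh_k$ with
$$h_k=\sum_{j\in T}\sigma_kA_{kj}\sigma_j\in\mathbb Z\qquad(k\in T).$$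
In $\sum_{k\in T}h_k$ the terms for $(k,j)$ and $(j,k)$ cancel by antisymmetry, so the sum is $0$. For $k_0=\min T$,
$$h_{k_0}=\sigma_{k_0}\sum_{j\in T,\ j>k_0}2^j\sigma_j .$$
This sum is nonempty since $|T|\ge2$, and it is nonzero because its largest term exceeds the sum of the absolute values of the others. So the integers $h_k$ are not all $0$ and sum to $0$, and some $h_k\ge1$. $\square$

For the dark vertex of Section 5, with $N=\{1,2,3\}$ and signs $(1,-1,1)$: $h_1=-4+8=4$, $h_2=-(-4+8)=-4$, $h_3=-8+8=0$. The tilted $e_1$ lights it.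

**Proof of Theorem 1.** Take $N=[d]$, $a_k$ as in Lemma 7, and
$$W_\varepsilon=\{\pm(e_k+\varepsilon a_k):k\in[d]\},\qquad|W_\varepsilon|\le2d.$$
We verify the two conditions of Lemma 5.

**Step 1: condition (i).** The matrix with rows $e_k+\varepsilon a_k$ is $I+\varepsilon A$. By antisymmetry $\langle(I+\varepsilon A)y,y\rangle=|y|^2$, so it is invertible. Hence for $y\ne0$ some $\langle e_k+\varepsilon a_k,y\rangle\ne0$, and one of the two signs makes it positive.

**Step 2: condition (ii).** Let $x\in V$, $S=\operatorname{supp}x$. By Lemma 3, $|x_k|\ge r_x$ on $S$. If $|x_k|>r_x$ for some $k\in S$, then $\operatorname{sgn}(x_k)(e_k+\varepsilon a_k)$ works for small $\varepsilon$ by Lemma 6. Otherwise $|x_k|=r_x$ for all $k\in S$. Then $|S|r_x^2=|x|^2>r_x^2$, so $|S|\ge2$, and Lemma 7 gives $k\in S$ with $\langle\sigma_ka_k,x\rangle\ge r_x>0$. By Lemma 6 with $p=\sigma_ka_k$, the vector $\sigma_k(e_k+\varepsilon a_k)$ works for small $\varepsilon$.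

**Step 3: one $\varepsilon$ for all.** $V$ is finite, so a single $\varepsilon>0$ serves all $x\in V$. Lemma 5 gives $I(\mathbf K)\le2d$. $\blacksquare$

## 7. Bodies that need all $2d$ directions

Here we prove Theorem 2(i) and the implications (c)$\Rightarrow$(b)$\Rightarrow$(a).

**Step 1: (b)$\Rightarrow$(a).** Let $\pm\sqrt2f_k\in V$ for all $k$; here $r=1$. By Lemma 4 a direction $-w$ with $|w|=1$ illuminates $\sqrt2f$, $f\in\{\pm f_k\}$, only if $\langle w,f\rangle>1/\sqrt2$. This cannot hold for both $f$ and $-f$. It cannot hold for two orthogonal $f,f'$, since then $|w|^2\ge\langle w,f\rangle^2+\langle w,f'\rangle^2>1$. So each direction illuminates at most one of these $2d$ points, and $I(\mathbf K)\ge2d$. Theorem 1 gives equality. This argument is valid for all $d\ge1$.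

**Step 2: Theorem 2(i).** Let $\mathbf K_0={\rm Sp}_{\mathbf B^d}[\pm\sqrt2e_1,\dots,\pm\sqrt2e_d]$. The midpoint of two different vertices has norm $1$ or $0$, so $\mathbf K_0$ is a cap body by Lemma 2, and it is $1$-unconditionally symmetric. On $\mathbf B^d\cup\{\pm\sqrt2e_j:j\in[d]\}$ the functional $\langle\cdot,\pm e_k\rangle$ attains its maximum $\sqrt2$ only at $\pm\sqrt2e_k$. So all these points are extreme, and $V(\mathbf K_0)=\{\pm\sqrt2e_k:k\in[d]\}$. By Step 1, $I(\mathbf K_0)=2d$.

**Step 3: (c)$\Rightarrow$(b).** If $e_i+e_j\in V$, then all $\pm e_i\pm e_j\in V$, each with $r=1$. Two such pairs cannot share exactly one index, because $\langle e_i+e_j,e_i+e_k\rangle=1>0=1-1\cdot1$ would contradict (1). Likewise $\sqrt2e_i\in V$ excludes $e_i+e_j\in V$, because their inner product is $\sqrt2>0$. So under (c) the set $[d]$ is partitioned into singletons $\{k\}$ with $\pm\sqrt2e_k\in V$ and pairs $\{i,j\}$ with $\pm e_i\pm e_j\in V$. Take $f=e_k$ for each singleton, and $f=(e_i+e_j)/\sqrt2$ and $f=(e_i-e_j)/\sqrt2$ for each pair. This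 is an orthonormal basis as required in (b).

## 8. Merging two directions when an index is uncovered

It remains to show (a)$\Rightarrow$(c), together with the final claim of Theorem 2: if $d\ge3$ and (c) fails, then $I(\mathbf K)\le2d-1$. In the proof of Theorem 1 each signed index $(k,\pm)$ had its own vector near $\pm e_k$. We save one by letting a single vector $w_*$ do the work of $(1,+)$ and $(d,+)$, for suitably chosen indices $1$ and $d$.

**Definition (tight set).** A set $S\subset[d]$, $|S|\ge2$, is *tight* if some $x\in V$ has support $S$ and $|x_k|=r_x$ for all $k\in S$.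

Then $|S|r_x^2=1+r_x^2$, and all sign changes of $x$ are in $V$. For a tight pair, $r_x=1$ and the vertices are $\pm e_i\pm e_j$. For a tight triple, $r_x=1/\sqrt2$ and the coordinates on $S$ are $\pm1/\sqrt2$. In $\mathbf Q_3$ the only tight set is $\{1,2,3\}$, and no index is covered. In general, an index $k$ is covered if and only if $\sqrt2e_k\in V$ or $k$ lies in a tight pair (if $e_k+e_j\in V$, then $r=1$, so $\{k,j\}$ is tight). By Step 3 of Section 7, different tight pairs are disjoint.

### 8.1. Reduction to two configurations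

Permuting coordinates is harmless, so we may relabel indices. We claim that after relabeling one of the following holds.

- Case A. The indices $1$ and $d$ lie in no tight pair; $\lambda e_1\in V$ implies $|\lambda|\le\sqrt2$; $\lambda e_d\in V$ implies $|\lambda|<\sqrt2$.
- Case B. $d$ is odd, $\{1,2\},\{3,4\},\dots,\{d-2,d-1\}$ are tight pairs, $d$ is uncovered, and $\lambda e_d\in V$ implies $|\lambda|<\sqrt2$.

Suppose first that $\lambda e_k\in V$ for some $k$ and some $\lambda>\sqrt2$; its $r=\sqrt{\lambda^2-1}$ exceeds $1$. If $\lambda'e_j\in V$ with $j\ne k$, $\lambda'>0$, then (1) gives $0\le1-rr'$, so $r'<1$ and $\lambda'<\sqrt2$. A tight pair would have a vertex $y$ with $\langle\lambda e_k,y\rangle\ge0$ and $r_y=1$, so (1) would give $0\le1-r<0$, which is impossible. So there are no tight pairs, and any two indices different from $k$, which exist since $d\ge3$, can be labeled $1$ and $d$ in Case A.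

Otherwise every $\lambda e_k\in V$ has $|\lambda|\le\sqrt2$. Relabel so that $d$ is an uncovered index. Then $d$ lies in no tight pair, and $\lambda e_d\in V$ implies $|\lambda|\le\sqrt2$ and $|\lambda|\ne\sqrt2$. If some other index lies in no tight pair, call it $1$: Case A. If not, all of $1,\dots,d-1$ lie in tight pairs, which are disjoint and avoid $d$: Case B.

### 8.2. The common form of $W$

Let $N=\{2,\dots,d-1\}$, with $a_k$ ($k\in N$) as in Lemma 7. Fix $b\in[\frac12,1)$ with
$$b^2>\lambda^2-1\quad\text{whenever }\lambda e_d\in V.\tag{4}$$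
This is possible because $V$ is finite and such $\lambda$ satisfy $\lambda^2<2$. All sets $W$ below have the form
$$W=\{w_*,w_1^-,w_d^-\}\cup\{w_k^\pm:k\in N\},\qquad w_k^\pm=\pm e_k+\varepsilon p_k^\pm,\quad p_k^\pm\perp e_k,$$
where $w_*$ does not depend on $\varepsilon$. So $|W|\le3+2(d-2)=2d-1$. The *available* signed indices are all except $(1,+)$ and $(d,+)$. For each $x\in V$ we shall exhibit an element of $W$ satisfying (ii) of Lemma 5 for small $\varepsilon$. Since $V$ is finite, a common $\varepsilon$ exists.

Let $x\in V$, $r=r_x$, $S=\operatorname{supp}x$, $T=S\cap N$, $\sigma_k=\operatorname{sgn}x_k$. By Lemma 6, if some $k\in S$ has $|x_k|>r$ and $(k,\sigma_k)$ is available, we are done with $x$. So, using Lemma 3, we may assume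
$$|x_k|=r\ \text{ for all }k\in T;\qquad\text{for }k\in\{1,d\},\ x_k<0\text{ implies }x_k=-r.\tag{5}$$
Under (5), by Lemma 6, the vector $w_k^{\sigma_k}$ with $k\in T$ works whenever $\langle p_k^{\sigma_k},x\rangle>0$. For $k\in\{1,d\}$, the vector $w_k^-$ works whenever $x_k=-r$ and $\langle p_k^-,x\rangle>0$. We also use that if $T=\{k\}$, then $\langle a_k,x\rangle=A_{kk}x_k=0$.

### 8.3. Case A

The natural merged vector is $e_1+e_d$. At $\sqrt2e_1$, which may be in $V$, it gives $\sqrt2=r|e_1+e_d|$, just not enough. Multiplying $e_d$ by $b<1$ repairs this, and the strict inequality $|\lambda|<\sqrt2$ for $\lambda e_d\in V$ pays for it. The tilts must also lean toward $e_1$ and $e_d$, to serve a vertex with $|x_k|=r$ and $x_1>r$ that has no other coordinate in $N$. A tight triple $\{1,d,k\}$ with $x_1=x_d=-r$ wants the opposite lean. So we let the lean depend on $k$.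

Let $\tau_k=-1$ if $\{1,d,k\}$ is a tight triple and $\tau_k=1$ otherwise. Choose $\delta>0$ with $2\delta|x|<r_x$ for all $x\in V$. Put
$$w_*=e_1+be_d,\quad p_1^-=e_d,\quad p_d^-=e_1,\quad p_k^\pm=\pm a_k+\delta\tau_k(e_1+e_d)\ (k\in N).$$

**Step A1: condition (i).** At $\varepsilon=0$, if $\langle w,y\rangle\le0$ for all $w\in W$, then $y_k=0$ for $k\in N$, $y_1,y_d\ge0$ and $y_1+by_d\le0$, so $y=0$. Hence $\max_{w\in W}\langle w,y\rangle$ is positive on $\mathbb S^{d-1}$, and by compactness it has a positive minimum there. The vectors of $W$ move by $O(\varepsilon)$, so (i) persists for small $\varepsilon$.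

Now let $x$ satisfy (5). We verify (ii).

**Step A2: $x_1>0$ and $x_d>0$.** By Lemma 3, $\langle w_*,x\rangle\ge(1+b)r>r\sqrt{1+b^2}=r|w_*|$.

**Step A3: $S=\{1\}$ or $S=\{d\}$.** If $x=\lambda e_1$, then $|\lambda|>r$, so $\lambda>0$ by (5). With $r^2=\lambda^2-1$,
$$\lambda>r\sqrt{1+b^2}\iff\lambda^2>(\lambda^2-1)(1+b^2)\iff b^2(\lambda^2-1)<1,$$
which is true as $\lambda^2\le2$ and $b<1$. If $x=\lambda e_d$, then again $\lambda>0$, and
$$b\lambda>r\sqrt{1+b^2}\iff b^2\lambda^2>(\lambda^2-1)(1+b^2)\iff b^2>\lambda^2-1,\tag{6}$$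
which is (4). So $w_*$ works in both cases.

**Step A4: $|T|\ge2$.** By Lemma 7 some $k\in T$ has $\langle\sigma_ka_k,x\rangle\ge r$. Since $|x_1+x_d|\le2|x|$, $\langle p_k^{\sigma_k},x\rangle\ge r-2\delta|x|>0$, and $w_k^{\sigma_k}$ works.

**Step A5: $S=\{1,d\}$.** Both coordinates positive is Step A2. If both are negative, (5) gives $x_1=x_d=-r$, so $\{1,d\}$ is a tight pair, which is excluded. If $x_1>0>x_d=-r$, then $\langle p_d^-,x\rangle=x_1>0$ and $w_d^-$ works. If $x_d>0>x_1=-r$, then $\langle p_1^-,x\rangle=x_d>0$ and $w_1^-$ works.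

**Step A6: $T=\{k\}$.** Here $|x_k|=r$ and $\langle a_k,x\rangle=0$. The support $S=\{k\}$ is impossible since $|x|>r$. Three supports remain.

*$S=\{1,k\}$.* If $x_1<0$, then $x_1=-r$ and $\{1,k\}$ is a tight pair, which is excluded. So $x_1>0$. If $\tau_k=1$, then $\langle p_k^{\sigma_k},x\rangle=\delta x_1>0$ and $w_k^{\sigma_k}$ works. If $\tau_k=-1$, we turn to $w_*$. From $1+r^2=x_1^2+r^2$ we get $x_1=1$. Let $y=\frac1{\sqrt2}(e_1+\sigma_ke_k+e_d)\in V$, a vertex of the tight triple, with $r_y=1/\sqrt2$. It differs from $x$ because the supports differ. By (1),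
$$\frac{1+r}{\sqrt2}\le1-\frac r{\sqrt2},\qquad\text{so}\qquad r\le\frac{\sqrt2-1}2<0.21 .$$
Hence $\langle w_*,x\rangle=1>\sqrt2\,r>r\sqrt{1+b^2}=r|w_*|$.

*$S=\{d,k\}$.* If $x_d<0$, then $x_d=-r$ and $\{d,k\}$ is a tight pair, which is excluded. So $x_d>0$. If $\tau_k=1$, then $\langle p_k^{\sigma_k},x\rangle=\delta x_d>0$. If $\tau_k=-1$, then $x_d=1$, and (1) with the same $y$ gives the same inequality, so $r<0.21$. Hence $\langle w_*,x\rangle=b\ge\frac12>\sqrt2\,r>r|w_*|$.

*$S=\{1,d,k\}$.* Both $x_1,x_d>0$ is Step A2. If $x_1>0>x_d=-r$, then $\langle p_d^-,x\rangle=x_1>0$. If $x_d>0>x_1=-r$, then $\langle p_1^-,x\rangle=x_d>0$. If both are negative, then $x_1=x_d=-r$ and $|x_k|=r$, so $\{1,d,k\}$ is a tight triple, $\tau_k=-1$, and $\langle p_k^{\sigma_k},x\rangle=\delta\cdot(-1)\cdot(-2r)=2\delta r>0$, so $w_k^{\sigma_k}$ works.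

If $T=\emptyset$, then $S$ is $\{1\}$, $\{d\}$ or $\{1,d\}$. So all cases are covered, and $I(\mathbf K)\le2d-1$ in Case A.

### 8.4. Case B

The set of Case A breaks down here. The four vertices $\pm e_1\pm e_2$ have the form $\pm\sqrt2f,\pm\sqrt2f'$ with $f,f'$ orthonormal, so by Step 1 of Section 7 no direction lights two of them. The vectors near $-e_d$ and $\pm e_k$, $k\ge3$, have inner product $O(\varepsilon)$ with these vertices and light none of them for small $\varepsilon$. So each of $w_*,w_1^-,w_2^+,w_2^-$ must light exactly one. But $e_1+be_d$ has inner product at most $1<\sqrt{1+b^2}$ with them. We therefore let $f=(e_1+e_2)/\sqrt2$ play the role that $e_1$ had, and take $w_*=\sqrt2(f+be_d)$. The tilts of $w_1^-$, $w_2^\pm$ are then chosen to serve the three other vertices.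

Choose $0<\eta<\min\{1,\min_{x\in V}r_x\}$ and $\delta>0$ with $2\delta|x|<r_x$ for all $x\in V$. Put
$$w_*=e_1+e_2+\sqrt2\,b\,e_d,\quad p_1^-=e_d-e_2,\quad p_d^-=0,$$
$$p_2^\pm=\pm a_2+\delta(e_d\mp\eta e_1),\qquad p_k^\pm=\pm a_k+\delta e_d\ (3\le k\le d-1).$$
Note that $|w_*|=\sqrt{2+2b^2}$.

**Step B1: condition (i).** At $\varepsilon=0$, if $\langle w,y\rangle\le0$ for all $w\in W$, then $y_k=0$ for $k\in N$ (in particular $y_2=0$), $y_1,y_d\ge0$, and $y_1+y_2+\sqrt2by_d\le0$, so $y=0$. As in Step A1, (i) persists for small $\varepsilon$.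

**Step B2: the vertices $\pm e_1\pm e_2$.** Here $r=1$ and $\langle a_2,x\rangle=0$.

- $x=e_1+e_2$: $\langle w_*,x\rangle=2>\sqrt{2+2b^2}=r|w_*|$, as $b<1$.
- $x=-e_1-e_2$: $\langle p_1^-,x\rangle=1>0$, so $w_1^-$ works.
- $x=-e_1+e_2$: $\langle p_2^+,x\rangle=\delta\eta>0$, so $w_2^+$ works.
- $x=e_1-e_2$: $\langle p_2^-,x\rangle=\delta\eta>0$, so $w_2^-$ works.

From now on let $x$ be any other vertex satisfying (5).

**Step B3: $|T|\ge2$.** Lemma 7 gives $k\in T$ with $\langle p_k^{\sigma_k},x\rangle\ge r-\delta(|x_d|+\eta|x_1|)\ge r-2\delta|x|>0$, so $w_k^{\sigma_k}$ works.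

**Step B4: if $|T|\le1$, then $x_d>r$.** This step extracts from the tight pairs that most of $x$ sits in coordinate $d$. The vertex $x$ belongs to none of the given tight pairs: those of $\{1,2\}$ were treated in Step B2, and those of the other pairs have $|T|=2$. So (1) applies with $y=\pm e_{2i-1}\pm e_{2i}$, signs matching $x$, $r_y=1$, and gives
$$|x_{2i-1}|+|x_{2i}|\le1-r\qquad(1\le i\le(d-1)/2).\tag{7}$$
In particular $r\le1$ and $|x_1|\le1-r$.

If $T=\emptyset$, then
$$x_d^2=1+r^2-x_1^2\ge1+r^2-(1-r)^2=2r,\tag{8}$$
and $2r>r^2$ since $r\le1$. If $T=\{k\}$, then $|x_k|=r$, and (7) for the pair containing $k$ gives $r\le1-r$, so $r\le\frac12$. Then $x_d^2=1+r^2-r^2-x_1^2\ge1-(1-r)^2=2r-r^2>r^2$. In both cases $|x_d|>r$, and (5) excludes $x_d<0$. So $x_d>r$.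

**Step B5: the remaining vertices, $|T|\le1$.** There are five possibilities.

- $T=\{k\}$ with $k\ge3$: $\langle a_k,x\rangle=0$, so $\langle p_k^{\sigma_k},x\rangle=\delta x_d>0$, and $w_k^{\sigma_k}$ works.
- $T=\{2\}$: $\langle a_2,x\rangle=0$, so $\langle p_2^{\sigma_2},x\rangle=\delta(x_d-\sigma_2\eta x_1)\ge\delta(r-\eta)>0$, as $x_d>r$ and $|x_1|\le1$. So $w_2^{\sigma_2}$ works.
- $T=\emptyset$, $x_1<0$: $x_1=-r$ by (5), and $\langle p_1^-,x\rangle=x_d-x_2=x_d>0$. So $w_1^-$ works.
- $T=\emptyset$, $x_1=0$: $x=\lambda e_d$ with $\lambda>0$. The requirement $\sqrt2b\lambda>r\sqrt{2+2b^2}$ is the inequality in (6) multiplied by $\sqrt2$, so it is equivalent to $b^2>\lambda^2-1$, which is (4). So $w_*$ works.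
- $T=\emptyset$, $x_1>0$: by Lemma 3 and (7), $r\le x_1\le1-r$, so $r\le\frac12$. By (8), $x_d^2\ge2r\ge4r^2$, that is, $x_d\ge2r$. Hence, using $b\ge\frac12$,
$$\langle w_*,x\rangle\ge r(1+2\sqrt2\,b)\ge r(1+\sqrt2)>2r>r\sqrt{2+2b^2}=r|w_*| .$$

So condition (ii) holds for every vertex, and Lemma 5 gives $I(\mathbf K)\le2d-1$ in Case B as well. This proves (a)$\Rightarrow$(c) and completes the proof of Theorem 2. $\blacksquare$
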